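
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}
\numberwithin{equation}{section}

\title{Immortal area-preserving curvature flows\\ of arbitrary initial length}


\begin{abstract}
For every $m\ge1$ and every $L_0\ge\sqrt{4\pi}$ we construct an embedded planar curve of length $L_0$ and enclosed area $1$ whose $m$-th area-preserving curvature flow exists for all time, stays embedded and converges exponentially to a round circle. This proves a conjecture stated by Miura. The curve can be taken uniformly close to a round circle. It is obtained by adding to the circle, successively, finitely many ripples of very short wavelength and of fixed small slope. Each ripple multiplies the length by a fixed factor, but is harmless for the flow, because smallness of the slope in the Wiener algebra is a scaling-critical condition whose threshold does not depend on the curve that carries the ripple.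
\end{abstract}

\section{Introduction}

\subsection{The flow and the question}

Let $\gamma:\mathbb S^1\times[0,T)\to\mathbf R^2$, $\mathbb S^1=\mathbf R/\mathbf Z$, be a smooth one-parameter family of immersed closed planar curves. Write $\partial_s=|\partial_x\gamma|^{-1}\partial_x$ for the arclength derivative, $k$ for the signed curvature, $\nu$ for the unit normal and $\bar k$ for the average of $k$ with respect to arclength. The sign convention is that a counterclockwise circle has $k>0$ and inward $\nu$; that is, $\nu$ is the unit tangent rotated by $+90^\circ$. For an integer $m\ge0$ the family is an \emph{$m$-th area-preserving curvature flow} if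
\begin{equation}\label{eq:acf}
\partial_t\gamma=(-1)^m\partial_s^{2m}(k-\bar k)\,\nu .
\end{equation}
Throughout this paper $m\ge1$. Then $\partial_s^{2m}$ annihilates the constant $\bar k$, and the flow is the local evolution
\begin{equation}\label{eq:flow}
\partial_t\gamma=V\nu,\qquad V=(-1)^m\partial_s^{2m}k .
\end{equation}
For $m=1$ this is the surface diffusion flow $\partial_t\gamma=-k_{ss}\nu$. For every smooth (immersed) initial curve there is a unique smooth solution with a maximal existence time $T\in(0,\infty]$. This is the only background fact about \eqref{eq:flow} that we use. The solution is called \emph{immortal} if $T=\infty$.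

Let $L$ be the length and $A=\frac12\int\det(\gamma,\gamma_x)\,dx$ the signed area, which for an embedded counterclockwise curve is the enclosed area. From $\partial_t|\gamma_x|=-kV|\gamma_x|$ and $\dot A=\int\det(\gamma_t,\gamma_x)\,dx$ one obtains
\begin{equation}\label{eq:LA}
\dot L=-\int kV\,ds=-\int(\partial_s^mk)^2\,ds\le0,\qquad \dot A=-\int V\,ds=0 .
\end{equation}
So the length does not increase and the area is constant. If $A>0$, the scale-invariant quantity $L^2/A$ does not increase either; for embedded curves it is bounded below by its value $4\pi$ on circles, which are stationary. The following was conjectured in \cite{Miura}.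

\begin{conjecture}
Let $m\ge1$. For any given $L_0\ge\sqrt{4\pi}$ there is an embedded initial curve $\gamma_0$ of length $L_0$ and enclosed area $1$ such that the solution to \eqref{eq:acf} starting from $\gamma_0$ is immortal.
\end{conjecture}

The condition $L_0\ge\sqrt{4\pi}$ is the isoperimetric inequality. If $L_0=\sqrt{4\pi}$ the curve is a circle. Curves that are sufficiently close to a circle in a strong norm are immortal (Section~\ref{sec:circles}), but closeness in any norm that controls the first derivative forces $L_0$ to be near $\sqrt{4\pi}$. For large $L_0$ the initial curve must be far from a circle in such norms, and one has to say why its flow should nevertheless be tame. The way out is that length is not continuous in the $C^0$ topology: a curve can be uniformly close to a circle and arbitrarily long. A parabolic flow should quickly forget a short-wave perturbation, and then it should follow the circle. We show that this is what happens when the perturbation is chosen well.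

\subsection{Results}

An \emph{embedded curve} is a smooth, embedded, positively oriented closed curve. Two curves are \emph{uniformly $\rho$-close} if, in some parametrizations, their distance in the sup norm is less than $\rho$.

\begin{theorem}\label{thm:main}
Let $m\ge1$, $L_0\ge\sqrt{4\pi}$ and $\rho>0$. There is an embedded curve $\gamma_0$ of length $L_0$ and enclosed area $1$, uniformly $\rho$-close to a round circle of area $1$, whose solution of \eqref{eq:flow} is immortal, embedded for all $t\ge0$, and converges exponentially in $C^\infty$ to a round circle. In particular, the conjecture is true.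
\end{theorem}

The method is not tied to the circle. For closed immersed curves $c,c'$ let
\[
d_j(c,c')=\min_{\alpha}\bigl\|c^{\mathrm{cs}}-c'^{\mathrm{cs}}(\cdot+\alpha)\bigr\|_{C^j(\mathbf R/\mathbf Z)},
\]
where $c^{\mathrm{cs}}$ is an orientation-preserving constant-speed parametrization of $c$ on $\mathbf R/\mathbf Z$. This is a pseudometric.

\begin{theorem}\label{thm:shadow}
Let $\Gamma_0$ be an embedded curve of length $L(\Gamma_0)$ and area $A(\Gamma_0)$, with solution $\Gamma$ on $[0,T_\Gamma)$. Let $0<\varepsilon<t_1<T_\Gamma$, $L_1\ge L(\Gamma_0)$, $\rho>0$ and $j\in\mathbf N$. There is an embedded curve $\gamma_0$ of length exactly $L_1$ and area exactly $A(\Gamma_0)$, uniformly $\rho$-close to $\Gamma_0$, whose solution $\gamma$ exists on $[0,t_1]$ and satisfies $\sup_{[\varepsilon,t_1]}d_j(\gamma(t),\Gamma(t))<\rho$.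
\end{theorem}

\subsection{The idea: a ripple on a line}\label{sec:model}

Take $m=1$ and, instead of a closed curve, the graph of an $\ell$-periodic function $u$ over a line. Put $u_j=\partial_x^ju$, $p=u_1$ and $g=\sqrt{1+p^2}$. The curvature is $k=g^{-3}u_2$ and the graph moves by \eqref{eq:flow}, up to reparametrization, if and only if $u_t=gV=-\partial_x\bigl(g^{-1}\partial_x(g^{-3}u_2)\bigr)$. The linearization at $u=0$ is $u_t=-u_4$. Consider the ripple
\[
u_0(x)=\frac a\xi\cos\xi x,\qquad \xi=\frac{2\pi N}\ell,
\]
with slope amplitude $a$. Its length over a period is $\mu(a)\ell$, where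
\begin{equation}\label{eq:mu}
\mu(a)=\frac1{2\pi}\int_0^{2\pi}\sqrt{1+a^2\sin^2y}\,dy>1\qquad(a>0)
\end{equation}
does not depend on $N$. Under the linear flow the ripple becomes $e^{-\xi^4t}u_0$, and at each fixed $t>0$ this tends to $0$ with all derivatives as $N\to\infty$. So, at the linear level, the ripple lengthens the line by a fixed factor and leaves no trace.

Is the linear prediction right for the nonlinear flow? The curvature of the ripple has size $a\xi\to\infty$, so no norm that controls curvature is of use. What stays bounded is the slope, and $u_x$ is invariant under the scaling $u\mapsto\lambda u(\cdot/\lambda)$ of the problem. Carrying out the derivatives,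
\[
-u_t=g^{-4}u_4-10\,g^{-6}p\,u_2u_3-3g^{-6}u_2^3+18\,g^{-8}p^2u_2^3 .
\]
Let $u_j$ ($j\ge2$) have degree $j-1$, and functions of $p$ degree $0$. Then all terms have degree $3$. This is the scaling. One more derivative gives terms of degree $4$,
\begin{equation}\label{eq:modelx}
-\partial_tu_1=g^{-4}u_5-14g^{-6}p\,u_2u_4-10g^{-6}p\,u_3^2+a_1(p)u_2^2u_3+a_2(p)u_2^4 ,
\end{equation}
with smooth functions $a_1,a_2$ of $p$. Measure functions by the sum $\|f\|=\sum_n|\hat f_n|$ of the absolute values of their Fourier coefficients. Then $\|fh\|\le\|f\|\|h\|$, and Hölder's inequality for sums gives $\|u_j\|\le\|u_1\|^{1-(j-1)/4}\|u_5\|^{(j-1)/4}$ for $1\le j\le5$. Hence a product of $r$ factors $u_{j_i}$ of total degree $4$ is bounded by $\|u_1\|^{r-1}\|u_5\|$. If $\|u_1\|\le a$ with $a$ small, then every nonlinear term of \eqref{eq:modelx}, including $(g^{-4}-1)u_5$, is at most $Ca\|u_5\|$. The linear equation damps the mode of frequency $\xi_n$ at the rate $\xi_n^4$ and therefore contributes exactly $-\|u_5\|$ to the derivative of $\|u_1\|$. Altogether, for almost every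 $t$,
\[
\frac{d}{dt}\|u_1\|\le-(1-Ca)\|u_5\| .
\]
So a small slope stays small, \emph{whatever the wavelength}, and $\int\|u_5\|\,dt$ is controlled. The ripple has $\|u_0'\|=a$ and $\|u_0\|=a/\xi\to0$. The remaining task is to show that smallness of $\|u\|$, too, is propagated; parabolic smoothing and interpolation then turn it into smallness of all derivatives at positive times.

On a closed reference curve with curvature $\kappa$ there are additional terms containing $\kappa$ and its derivatives. Their factors $u_j$ have lower total degree, and they are harmless for a short time $\tau$ that depends on the reference curve. The threshold $\delta_0$ for the slope comes only from the terms without $\kappa$, and so depends only on $m$. This makes iteration possible. One ripple yields only the factor $\mu(\delta_0)$, close to $1$, but the rippled circle is itself a smooth curve. It can carry a second ripple of the same slope $\delta_0$ and of much shorter wavelength, which gains the same factor, and so on. Finitely many ripples reach any given length.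

\subsection{Plan}

Section~\ref{sec:prelim} collects the tools. Section~\ref{sec:circles} shows that curves close to a circle in a Wiener norm are immortal; this is the end of the evolution. Sections~\ref{sec:graph} and~\ref{sec:est} treat graphs over a fixed curve for a short time, Section~\ref{sec:prop} follows a reference flow over a long time, and Section~\ref{sec:proofs} constructs the ripples and proves the theorems.

\section{Tools}\label{sec:prelim}

The flow \eqref{eq:flow} is invariant under time-independent orientation-preserving reparametrization. We often speak of the solution starting from a curve without fixing the parametrization. The \emph{turning number} of a closed curve is $\frac1{2\pi}\int k\,ds$. It is an integer, it is constant along a continuous (in $C^2$) family of immersed curves, and it equals $1$ for an embedded, positively oriented curve.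

\subsection{The Wiener norm}

For smooth $f=\sum_n\hat f_ne^{i\xi_nx}$ on $\mathbf R/\ell\mathbf Z$, $\xi_n=2\pi n/\ell$, put
\[
\|f\|=\sum_n|\hat f_n| .
\]
Then $\|fh\|\le\|f\|\|h\|$ and $\sup|f|\le\|f\|$. By Cauchy--Schwarz, $\|f\|\le|\hat f_0|+C_\ell\|f'\|_{L^2}$ with $C_\ell$ locally bounded in $\ell\in(0,\infty)$. We write $u_j=\partial_x^ju$. Since $\|u_j\|=\sum_n|\xi_n|^j|\hat u_n|$ (with $0^0=1$), Hölder's inequality gives
\begin{equation}\label{eq:interp}
\|u_j\|\le\|u_i\|^{1-\theta}\|u_M\|^{\theta},\qquad\theta=\frac{j-i}{M-i},\qquad 0\le i\le j\le M,\ i<M .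
\end{equation}

Let $u$ and $R$ be smooth on $\mathbf R/\ell\mathbf Z\times[t_0,t_1]$ with $\partial_t\hat u_n=-\lambda_n\hat u_n+\hat R_n$, $\lambda_n\in\mathbf R$. Then
\begin{equation}\label{eq:fourier}
\frac{d}{dt}|\hat u_n|\le-\lambda_n|\hat u_n|+|\hat R_n|\qquad\text{for a.e. }t .
\end{equation}
Indeed $|\hat u_n|$ is Lipschitz, hence differentiable a.e. Where $\hat u_n\ne0$ its derivative is $\mathrm{Re}(\overline{\hat u_n}\,\partial_t\hat u_n)/|\hat u_n|$. At an interior zero of $\hat u_n$ where $|\hat u_n|$ is differentiable, it has a minimum, so its derivative is $0$. The coefficients $\hat u_n,\partial_t\hat u_n,\hat R_n$, and hence also $\lambda_n\hat u_n=\hat R_n-\partial_t\hat u_n$, decay faster than any power of $n$, uniformly in $t$. So \eqref{eq:fourier} may be multiplied by powers of $|\xi_n|$ and summed, and the weighted sums of $|\hat u_n|$ are Lipschitz in $t$.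

\subsection{Continuation}

\begin{lemma}\label{lem:cont}
\textup{(a)} If $T<\infty$, then it is impossible that $\sup_{[0,T)}|\partial_s^jk|<\infty$ for all $j\ge0$.
\textup{(b)} If a solution is smooth and immersed on a closed interval $[0,\tau]$, then its maximal time is greater than $\tau$.
\end{lemma}

\begin{proof}
Part (b): start the flow at time $\tau$ from $\gamma(\cdot,\tau)$. The glued map is smooth, because on both sides of $\tau$ all $t$-derivatives are given by \eqref{eq:flow} in terms of $x$-derivatives of the same curve.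

Part (a): suppose $T<\infty$ and all $\partial_s^jk$ are bounded. Then so are all $\partial_s^j(kV)$. Put $f=\log|\gamma_x|$, so $f_t=-kV$ and $f$ is bounded on $[0,T)$. Since $\partial_x=e^f\partial_s$, for $j\ge1$ the function $\partial_x^j(kV)$ is a linear combination of the $\partial_s^i(kV)$, $i\le j$, with coefficients polynomial in $e^f$ and the $\partial_x^lf$, $l<j$. If the latter are bounded, then $\partial_x^jf_t=-\partial_x^j(kV)$ is bounded, and hence so is $\partial_x^jf$. By induction all $\partial_x^jf$ are bounded. Since $\gamma_x$ is $e^f$ times the unit tangent, whose $s$-derivatives are combinations of the unit tangent and normal with coefficients polynomial in the $\partial_s^ik$, all $\partial_x^j\gamma$, $j\ge1$, are bounded; $\gamma$ is bounded because $|\gamma_t|=|V|$ is. By \eqref{eq:flow} all mixed derivatives are bounded. So $\gamma$ extends smoothly to $[0,T]$, with $|\gamma_x|$ bounded below, and (b) contradicts the maximality of $T$.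
\end{proof}

\section{Nearly circular curves}\label{sec:circles}

This section treats the end of the evolution. We describe a nearly circular curve by the deviation $\varphi$ of its tangent angle from that of a circle. The equation for $\varphi$ damps all Fourier modes except $0$ and $\pm1$. The mode $0$ is a rotation, and the modes $\pm1$ are of second order because the curve is closed.

For a closed curve of turning number $1$ and length $L$ take a constant-speed parametrization on $\mathbf R/\mathbf Z$ and write, with $\mathbf R^2=\mathbf C$,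
\[
\gamma_x=Le^{i\theta},\qquad\theta(x)=2\pi x+\varphi(x),\qquad\varphi\ \text{1-periodic},\qquad E(\gamma)=\|\varphi_x\| .
\]
Since $\theta_x=Lk$, the number $E$ is the Wiener norm of $Lk-2\pi$ as a function of normalized arclength. It vanishes for circles, does not depend on the base point, and is invariant under orientation-preserving similarities. It is continuous with respect to $d_3$: if $c\to c_*$ in $C^3$, all with constant speed, then $\theta_x=\det(c_x,c_{xx})/|c_x|^2$ converges in $C^1$. Hence the turning numbers eventually agree, and, as $\varphi_x$ has mean zero, $\|\varphi_x-\varphi_{*x}\|\le C\|\varphi_{xx}-\varphi_{*xx}\|_{L^2}\to0$.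

\begin{proposition}\label{prop:circle}
There is $\eta_0=\eta_0(m)>0$ such that, if a smooth closed curve has turning number $1$ and $E<\eta_0$, then its solution is immortal, embedded at all times, and converges exponentially in $C^\infty$ to a round circle.
\end{proposition}

\begin{proof}
\emph{The equation for the angle.} Reparametrize the solution by constant speed. Then $\gamma_t=(W+iV)e^{i\theta}$ with some tangential velocity $W$. Replacing $x$ by $x+\beta(t)$ adds $L\beta'$ to $\int_0^1W\,dx$, so by solving an ODE for $\beta$ we may assume $\int_0^1W\,dx=0$. Comparing $(\gamma_t)_x$ with $(Le^{i\theta})_t$,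
\[
L_t=W_x-V\theta_x,\qquad L\theta_t=V_x+W\theta_x,\qquad V=(-1)^mL^{-2m-1}\theta_{2m+1},\quad \theta_{2m+1}=\varphi_{2m+1}.
\]
Put $W=L^{-2m-1}w$ and introduce the time $\tau$ with $d\tau/dt=L^{-2m-2}$. As $L_t$ does not depend on $x$, the first equation determines $w$; the second becomes an equation for $\varphi$:
\begin{gather*}
w_x=(-1)^m\Bigl[(2\pi+\varphi_1)\varphi_{2m+1}-\int_0^1(2\pi+\varphi_1)\varphi_{2m+1}\,dx\Bigr],\qquad\int_0^1w\,dx=0,\\
\varphi_\tau=(-1)^m\varphi_{2m+2}+w(2\pi+\varphi_1).
\end{gather*}
To isolate the linear part write $w=(-1)^m2\pi\varphi_{2m}+\omega$, where $\int_0^1\omega\,dx=0$ and $\omega_x=(-1)^m[\varphi_1\varphi_{2m+1}-\int_0^1\varphi_1\varphi_{2m+1}\,dx]$. Then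
\begin{equation}\label{eq:phi}
\varphi_\tau=(-1)^m(\varphi_{2m+2}+4\pi^2\varphi_{2m})+\mathcal N,\qquad\mathcal N=2\pi\omega+w\varphi_1 .
\end{equation}
With $\xi=2\pi n$, the linear part multiplies the mode $n\ne0$ by $-\xi^{2m+2}(1-n^{-2})$, which is at most $-\frac34\xi^{2m+2}$ for $|n|\ge2$. The modes $n=\pm1$ are not damped at all. They will be controlled by the condition that the curve is closed.

\emph{The nonlinearity.} Let
\[
Y=\|\varphi_1\|,\quad Z=\|\varphi_{2m+3}\|,\quad y=\sum_{|n|\ge2}|\xi||\hat\varphi_n|,\quad\zeta=\sum_{|n|\ge2}|\xi|^{2m+3}|\hat\varphi_n| .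
\]
Nonzero frequencies satisfy $|\xi|\ge2\pi>1$. Hence $\|\varphi_i\|\le\|\varphi_j\|$ for $1\le i\le j$, and, since removing the mean does not increase the norm, $\|w\|\le\|w_x\|\le(2\pi+Y)\|\varphi_{2m+1}\|$ and $\|\omega\|\le\|\omega_x\|\le Y\|\varphi_{2m+1}\|$. By \eqref{eq:interp} with $i=1$, $M=2m+2$, we have $\|\varphi_{2m+1}\|\|\varphi_2\|\le\|\varphi_1\|\|\varphi_{2m+2}\|\le YZ$. So for $Y\le1$
\begin{equation}\label{eq:Nx}
\|\mathcal N_x\|\le2\pi\|\omega_x\|+\|w_x\varphi_1\|+\|w\varphi_2\|\le C_0YZ,\qquad C_0=2\pi+2(2\pi+1)=6\pi+2 .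
\end{equation}

\emph{The modes $\pm1$.} Let $\tilde\varphi=\varphi-\hat\varphi_0$. Since the curve is closed, $\int_0^1e^{2\pi ix}e^{i\tilde\varphi}\,dx=0$. Expand $e^{i\tilde\varphi}=1+i\tilde\varphi+\cdots$. The constant contributes $0$ and the linear term contributes $i\hat\varphi_{-1}$. If $\|\tilde\varphi\|\le1$, the remainder satisfies $\|e^{i\tilde\varphi}-1-i\tilde\varphi\|\le e^{\|\tilde\varphi\|}-1-\|\tilde\varphi\|\le\|\tilde\varphi\|^2$. As $\varphi$ is real and $\|\tilde\varphi\|\le Y/2\pi$, we get for $Y\le1$
\[
|\hat\varphi_{\pm1}|\le\frac{Y^2}{4\pi^2} .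
\]
Let $Y\le\frac12$. Then $Y\le y+4\pi\frac{Y^2}{4\pi^2}=y+\frac{Y^2}\pi\le y+\frac12Y$, so $Y\le2y$. Moreover $\zeta\ge(4\pi)^{2m+2}y$ and $y\le Y\le\frac12$, so
\[
Z\le\zeta+2(2\pi)^{2m+3}\frac{Y^2}{4\pi^2}\le\zeta+8(2\pi)^{2m+1}y^2\le\zeta+8\,\frac{(2\pi)^{2m+1}}{(4\pi)^{2m+2}}\,y\,\zeta\le2\zeta .
\]

\emph{Decay of $Y$.} Multiply \eqref{eq:fourier} for \eqref{eq:phi} by $|\xi|$ and sum over $|n|\ge2$. While $Y\le\frac12$, for a.e.\ $\tau$,
\[
y'\le-\tfrac34\zeta+\|\mathcal N_x\|\le-\tfrac34\zeta+4C_0\,y\,\zeta .
\]
Let $\eta_0=\min\bigl(\frac18,\frac1{16C_0}\bigr)$ and $Y(0)<\eta_0$. As long as $Y\le\frac12$ and $y<\eta_0$ we have $y'\le-\frac12\zeta\le-cy$ with $c=\frac12(4\pi)^{2m+2}$, so $y\le y(0)<\eta_0$ and $Y\le2y<\frac14$. By continuity these inequalities hold as long as the solution exists, and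
\begin{equation}\label{eq:Ydecay}
Y\le2y(0)e^{-c\tau} .
\end{equation}

\emph{Embeddedness and bounds for $L$.} Since $\sup|\varphi_1|\le Y<1$, we have $\theta_x>0$, and this makes the curve simple. Indeed, if $\gamma(x_1)=\gamma(x_2)$ for distinct points, then, as $\theta$ increases by $2\pi$ in total, it increases by at most $\pi$ on one of the two arcs between them, and $\int e^{i\theta}dx=0$ over this arc. But the component of $e^{i\theta}$ in the direction of the midpoint angle of this arc is nonnegative, and positive in the interior, a contradiction. A simple curve of turning number $1$ is positively oriented. Its area $A>0$ is constant, and $\sqrt{4\pi A}\le L\le L(0)$.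

\emph{Higher derivatives.} Fix $J\ge1$ and let $M=2m+3+J$. We have
\[
\partial_x^{1+J}\mathcal N=2\pi\,\partial_x^J\omega_x+\sum_{a+b=1+J}\binom{1+J}a w_a\varphi_{1+b} .
\]
Here $\partial_x^J\omega_x$ is a combination of products $\varphi_{1+c}\varphi_{2m+1+d}$, $c+d=J$. For $a\ge1$, $w_a=\partial_x^{a-1}w_x$ is a combination of $\varphi_{2m+a}$ and of products $\varphi_{1+c}\varphi_{2m+1+d}$, $c+d=a-1$ (for $a=1$ with the mean subtracted, which does not increase the norm). For $a=0$ we use $\|w\|\le(2\pi+1)\|\varphi_{2m+1}\|$. So each term is bounded by a constant times a product $\prod_i\|\varphi_{j_i}\|$ with $1\le j_i\le M$, where $\sum(j_i-1)$ equals $2m+J$ in the first two cases and $2m+1+J$ in the last. Since $2m+1+J<M-1$, \eqref{eq:interp} with $i=1$ and $Y\le\frac12$ gives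
\[
\|\partial_x^{1+J}\mathcal N\|\le C_J\bigl(1+\|\varphi_M\|^{\vartheta}\bigr),\qquad\vartheta=\frac{2m+1+J}{2m+2+J}<1 .
\]
The contribution of the modes $\pm1$ to $\|\varphi_M\|$ is at most a constant times $Y$. With $\zeta_J=\sum_{|n|\ge2}|\xi|^M|\hat\varphi_n|$ and $y_J=\sum_{|n|\ge2}|\xi|^{1+J}|\hat\varphi_n|\le\zeta_J$ we obtain, for a.e.\ $\tau$ and with a new constant $C_J$,
\[
y_J'\le-\tfrac34\zeta_J+C_J(1+\zeta_J^{\vartheta})\le-\tfrac12\zeta_J+C_J'\le-\tfrac12y_J+C_J' .
\]
So all $\|\varphi_j\|$, $j\ge1$, are bounded. By the bounds on $L$ all $\partial_s^jk=L^{-1-j}\theta_{1+j}$ are bounded, and Lemma~\ref{lem:cont}(a) gives $T=\infty$.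

\emph{Convergence.} Since $L\le L(0)$, we have $\tau\ge L(0)^{-2m-2}t$. By \eqref{eq:Ydecay} and $\|\varphi_{1+J}\|\le\|\varphi_1\|^{1/2}\|\varphi_{1+2J}\|^{1/2}$, every $\|\varphi_{1+J}\|$ decays exponentially in $t$. Hence so do $V$, $k-2\pi/L$ and all their $s$-derivatives. In the parametrization of \eqref{eq:flow}, $f=\log|\gamma_x|$ satisfies $f_t=-kV$. We repeat the induction in the proof of Lemma~\ref{lem:cont}. Since the $\partial_s^i(kV)$ now decay exponentially, so does each $\partial_x^jf_t$, and all $\partial_x^jf$ are bounded on $[0,\infty)$. Consequently all $\partial_x^j(V\nu)$ decay exponentially, and $\gamma(\cdot,t)$ converges exponentially in $C^\infty$. The limit is an immersion, because $f$ is bounded; it has constant curvature and turning number $1$, that is, it is a round circle.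
\end{proof}

\section{Graphs over a fixed curve}\label{sec:graph}

\subsection{The equation}

Let $\Gamma_0:\mathbf R/\ell\mathbf Z\to\mathbf R^2$ be a smooth unit-speed closed immersion with tangent $\mathbf t$, normal $\mathbf n$ ($\mathbf t$ rotated by $+90^\circ$) and curvature $\kappa$, so $\mathbf t'=\kappa\mathbf n$ and $\mathbf n'=-\kappa\mathbf t$. For a function $u$ let
\[
\gamma_u=\Gamma_0+u\,\mathbf n,\qquad z=\kappa u,\qquad p=u_x,\qquad g=\sqrt{(1-z)^2+p^2} .
\]
Then $\gamma_u'=(1-z)\mathbf t+p\,\mathbf n$ and $\gamma_u''=-(z_x+\kappa p)\mathbf t+\bigl(u_2+(1-z)\kappa\bigr)\mathbf n$ with $z_x=\kappa_xu+\kappa p$. Hence $|\gamma_u'|=g$ and, from $k=g^{-3}\det(\gamma_u',\gamma_u'')$,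
\begin{equation}\label{eq:k}
k=g^{-3}\bigl[(1-z)u_2+(1-z)^2\kappa+p\,\kappa_xu+2p^2\kappa\bigr],\qquad\langle\mathbf n,\nu\rangle=\frac{1-z}g .
\end{equation}
If $|z|<1$, the curves $\gamma_u$ move with normal velocity $V$ if and only if
\begin{equation}\label{eq:graph}
u_t=F(u):=(-1)^m\frac g{1-z}\,(g^{-1}\partial_x)^{2m}k .
\end{equation}
We also put $\Phi(x,h)=\Gamma_0(x)+h\,\mathbf n(x)$, so that $\gamma_u(x)=\Phi(x,u(x))$. The differential of $\Phi$ is invertible where $\kappa h\ne1$, since $\partial_x\Phi=(1-\kappa h)\mathbf t$ and $\partial_h\Phi=\mathbf n$.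

\begin{lemma}\label{lem:graphflow}
\textup{(i)} If $u$ is a smooth solution of \eqref{eq:graph} on $[0,\tau]$ with $|z|<1$, then $\gamma_{u(t)}$ is, up to reparametrization, the solution of \eqref{eq:flow} starting from $\gamma_{u(0)}$; its maximal time is greater than $\tau$.
\textup{(ii)} If $u_*$ is smooth with $\sup|\kappa u_*|<1$, then \eqref{eq:graph} has a smooth solution for a short time starting from $u_*$.
\end{lemma}

\begin{proof}
(i) Solve the ODE $\psi_t=-g^{-2}\langle\partial_t\gamma_u,\gamma_u'\rangle$, evaluated at $(\psi,t)$, with $\psi(x,0)=x$. It is an ODE on a circle, so its flow $\psi(\cdot,t)$ consists of diffeomorphisms for $t\in[0,\tau]$. The family $\gamma_u(\psi(x,t),t)$ has no tangential velocity and hence solves \eqref{eq:flow}. By uniqueness it is the solution; its maximal time exceeds $\tau$ by Lemma~\ref{lem:cont}(b).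

(ii) Let $c$ solve \eqref{eq:flow} from $\gamma_{u_*}$. The ODE $(\sigma_t,h_t)=D\Phi(\sigma,h)^{-1}c_t(x,t)$, $(\sigma,h)(x,0)=(x,u_*(x))$, has, by compactness, a solution for a short time uniform in $x$. It is smooth in $(x,t)$, and $\Phi(\sigma,h)=c$, since both sides have the same initial value and the same $t$-derivative. For small $t$ the map $\sigma(\cdot,t)$ is a diffeomorphism. Put $u(\cdot,t)=h(\cdot,t)\circ\sigma(\cdot,t)^{-1}$. Then $\gamma_u(\sigma(x,t),t)=c(x,t)$, so $\gamma_u$ has normal velocity $V$. For small $t$ also $|\kappa u|<1$, and \eqref{eq:graph} follows.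
\end{proof}

\subsection{The structure of the nonlinearity}

We now do for $F$ the bookkeeping that was visible in \eqref{eq:modelx}. The point is to separate the terms of critical degree, which do not see $\kappa$, from the terms with a factor $\kappa^{(i)}$ or $\kappa^{(i)}u$, which are subcritical.

Let $\mathcal A$ be the set of functions $a(z,p)$ given by power series that converge absolutely for $|z|,|p|<\frac13$. It is closed under sums, products, $\partial_z$ and $\partial_p$. It contains $(1-z)^{\pm1}$. It contains $g^q$ for $q\in\mathbf Z$, by the binomial series, since $g^2=1-(2z-z^2-p^2)$ and $2|z|+|z|^2+|p|^2<\frac89$ for $|z|,|p|<\frac13$. If $\|z\|,\|p\|,\|z'\|,\|p'\|\le\frac14$, then inserting into the power series and using the algebra property gives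
\begin{equation}\label{eq:analytic}
\|a(z,p)\|\le C_a,\qquad\|a(z,p)-a(z',p')\|\le C_a\bigl(\|z-z'\|+\|p-p'\|\bigr).
\end{equation}

A \emph{monomial} is an expression
\[
a(z,p)\prod_{i=1}^ru_{j_i}\prod_{l=1}^qb_l,\qquad a\in\mathcal A,\quad j_i\ge2,
\]
where each $b_l$ is either $\kappa^{(i)}$ with $i\ge0$, of weight $i+1$, or $\kappa^{(i)}u$ with $i\ge1$, of weight $i$. All weights are at least $1$. The \emph{degree} is $\sum(j_i-1)$ plus the sum of the weights. Let $\mathcal P_d$ be the set of finite sums of monomials of degree $d$.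

\begin{lemma}\label{lem:structure}
Let $J\ge0$. Then $\partial_x^JF\in\mathcal P_{2m+1+J}$, with monomials depending only on $m,J$, and
\begin{equation}\label{eq:structure}
\partial_x^JF=(-1)^mg^{-2m-2}u_{2m+2+J}+Q_J+B_J .
\end{equation}
Here $Q_J$ contains only monomials with $q=0$, $r\ge2$ and $\sum(j_i-1)=2m+1+J$, and $B_J$ only monomials with $q\ge1$, so that $\sum(j_i-1)\le2m+J$.
\end{lemma}

\begin{proof}
We have $\partial_xa=a_z(\kappa_xu+\kappa p)+a_pu_2$, $\partial_x(\kappa^{(i)}u)=\kappa^{(i+1)}u+p\,\kappa^{(i)}$, $\partial_x\kappa^{(i)}=\kappa^{(i+1)}$ and $\partial_xu_j=u_{j+1}$. In each case the degree rises by exactly one, so $\partial_x\mathcal P_d\subset\mathcal P_{d+1}$. By \eqref{eq:k}, $k\in\mathcal P_1$. As multiplication by elements of $\mathcal A$ preserves degrees, $F\in\mathcal P_{2m+1}$ and $\partial_x^JF\in\mathcal P_{2m+1+J}$.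

It remains to find the monomials with $q=0$ and $r=1$; those with $q=r=0$ have degree $0$ and do not occur. Differentiation keeps $q\ge1$ once present, and $r\ge2$ once present. From a monomial with $q=0$, $r=1$, another such monomial arises only by differentiating the factor $u_j$, because differentiating $a$ produces $q\ge1$ or $r=2$. The only such monomial of $k$ is $g^{-3}(1-z)u_2$. Therefore the only one in $\partial_x^JF$ is
\[
(-1)^m\frac g{1-z}\,g^{-2m}\,g^{-3}(1-z)\,u_{2m+2+J}=(-1)^mg^{-2m-2}u_{2m+2+J} .\qedhere
\]
\end{proof}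

\section{Short-time estimates}\label{sec:est}

\subsection{Hypothesis and constants}

Put $R(u)=F(u)-(-1)^mu_{2m+2}$. For a number $\delta_0=\delta_0(m)\in(0,\frac18]$, to be fixed in Lemma~\ref{lem:apriori}, consider the hypothesis
\[
\text{(H)}\qquad\|u_x\|\le2\delta_0,\qquad\|\kappa u\|\le2\delta_0,\qquad\|u\|\le1 .
\]
Under (H), \eqref{eq:analytic} applies, with constants independent of $\delta_0$. By $C_m$ we denote constants depending only on $m$, by $C_\Gamma$ constants depending only on $m$ and on upper bounds for $\|\kappa^{(i)}\|$, $i\le2m+2$. Both may change from line to line.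

The linear part $(-1)^m\partial_x^{2m+2}$ multiplies the mode of frequency $\xi_n$ by $-\xi_n^{2m+2}$. Multiplying \eqref{eq:fourier} by $|\xi_n|^{1+J}$, summing and integrating, we get for smooth solutions of \eqref{eq:graph} and $J\ge0$
\begin{equation}\label{eq:basic}
\|u_{1+J}(t)\|+\int_{t_0}^t\|u_{2m+3+J}\|\le\|u_{1+J}(t_0)\|+\int_{t_0}^t\|\partial_x^{1+J}R\| .
\end{equation}

\subsection{A priori bounds}

The nonlinear terms are to be absorbed in the integral on the left. The critical terms $Q$ can be absorbed only because the slope is small, and the smallness required may depend on $J$. To have one $\delta_0$ for all $J$, we use smallness of the slope to absorb $Q$ only for $J=0,1$. The case $J=1$ bounds $u_2$, and relative to $u_2$ the terms $Q$ are subcritical.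

\begin{lemma}\label{lem:apriori}
The number $\delta_0=\delta_0(m)$ can be chosen so that for every smooth solution of \eqref{eq:graph} on $[t_0,t_1]$, $t_1-t_0\le1$, satisfying \textup{(H)}:
\begin{itemize}
\item[\textup{(a)}] $\|u_x(t)\|+\frac12\int_{t_0}^t\|u_{2m+3}\|\le\|u_x(t_0)\|+C_\Gamma(t-t_0)$;
\item[\textup{(b)}] $\|F(u)\|\le C_\Gamma\bigl(1+\|u_{2m+3}\|^{\frac{2m+1}{2m+2}}\bigr)$, and if $t_0=0$, then $\|u(t)-u(0)\|\le C_\Gamma t^{1/(2m+2)}$;
\item[\textup{(c)}] for $J\ge1$: $\|u_{1+J}(t)\|+\frac12\int_{t_0}^t\|u_{2m+3+J}\|\le\|u_{1+J}(t_0)\|+C$, where $C$ depends on $J,m,\Gamma_0$ and, if $J\ge2$, on $\sup_{[t_0,t_1]}\|u_2\|$.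
\end{itemize}
\end{lemma}

\begin{proof}
Let $M=2m+3+J$. By \eqref{eq:structure} with $J+1$ in place of $J$,
\[
\partial_x^{1+J}R=(-1)^m(g^{-2m-2}-1)u_M+Q_{J+1}+B_{J+1} .
\]

\emph{The top term.} The function $g^{-2m-2}-1\in\mathcal A$ vanishes at $z=p=0$, so by \eqref{eq:analytic} and (H) $\|(g^{-2m-2}-1)u_M\|\le C_m\delta_0\|u_M\|$, with $C_m$ independent of $J$.

\emph{$Q_{J+1}$ for $J=0,1$.} Here $\sum(j_i-1)=2m+2+J=M-1$. By \eqref{eq:interp} with $i=1$ each product of the $u_{j_i}$ is at most $\|u_1\|^{r-1}\|u_M\|\le2\delta_0\|u_M\|$, as $r\ge2$ and $2\delta_0\le1$. So $\|Q_{J+1}\|\le C_m\delta_0\|u_M\|$.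

\emph{$Q_{J+1}$ for $J\ge2$.} Interpolate between $u_2$ and $u_M$. The total exponent of $\|u_M\|$ is $\sum\frac{j_i-2}{M-2}=\frac{M-1-r}{M-2}<1$. By Young's inequality $\|Q_{J+1}\|\le\frac18\|u_M\|+C$, with $C$ depending also on $\sup\|u_2\|$.

\emph{$B_{J+1}$.} Here $\sum(j_i-1)\le M-2$, and the factors $b_l$ are bounded because $\|u\|\le1$. By \eqref{eq:interp} with $i=1$, $\|u_1\|\le1$ and Young's inequality, $\|B_{J+1}\|\le C\bigl(1+\|u_M\|^{\frac{M-2}{M-1}}\bigr)\le\frac18\|u_M\|+C$. For $J=0$ the degree is $2m+2$, so only $\kappa^{(i)}$ with $i\le2m+2$ occur and $C=C_\Gamma$.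

Choose $\delta_0$ so small that $C_m\delta_0\le\frac18$ for the three constants $C_m$ above (the top term, and $Q_{J+1}$ for $J=0,1$). Then $\|\partial_x^{1+J}R\|\le\frac12\|u_M\|+C$, with $C=C_\Gamma$ for $J=0$. Inserting this in \eqref{eq:basic} gives (a) and (c).

For (b): all monomials of $F$ have $\sum(j_i-1)\le2m+1$. Use \eqref{eq:interp} with $i=1$ and $M=2m+3$ for the first claim. By Hölder's inequality in time,
\[
\|u(t)-u(0)\|\le\int_0^t\|F\|\le C_\Gamma\Bigl(t+t^{\frac1{2m+2}}\Bigl(\int_0^t\|u_{2m+3}\|\Bigr)^{\frac{2m+1}{2m+2}}\Bigr),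
\]
and the last integral is at most $C_\Gamma$ by (a) and (H). Since $t\le1$, the second claim follows.
\end{proof}

From now on $\delta_0$ is fixed.

\subsection{The difference of two solutions}

The slope of a ripple is small but fixed; what tends to $0$ with the wavelength is only $\|u\|$. So solutions must be compared in the norm $\|u\|$. The difference of the nonlinear terms contains high derivatives of the solutions themselves. They can be handled by Gronwall's inequality because $\|u_{2m+3}\|$ is integrable in time.

\begin{lemma}\label{lem:diff}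
If $u,U$ are smooth solutions of \eqref{eq:graph} on $[0,\tau]$, $\tau\le1$, both satisfying \textup{(H)}, then $\|u(t)-U(t)\|\le C_\Gamma\|u(0)-U(0)\|$ on $[0,\tau]$.
\end{lemma}

\begin{proof}
Let $v=u-U$ and $D=1+\|u_{2m+3}\|+\|U_{2m+3}\|$. By Lemma~\ref{lem:apriori}(a), $\int_0^\tau D\le C_\Gamma$. By \eqref{eq:interp} and (H), $\|u_j\|,\|U_j\|\le D^{(j-1)/(2m+2)}$ for $1\le j\le2m+3$. We estimate $R(u)-R(U)$ using \eqref{eq:structure} with $J=0$. Write $g_u,g_U$ for the two functions $g$. Up to signs, the difference is the sum of the following.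
\begin{itemize}
\item $(g_u^{-2m-2}-1)v_{2m+2}$, of norm at most $\frac18\|v_{2m+2}\|$ by the choice of $\delta_0$.
\item $(g_u^{-2m-2}-g_U^{-2m-2})U_{2m+2}$, of norm at most $C_\Gamma(\|v\|+\|v_1\|)D^{\frac{2m+1}{2m+2}}$ by \eqref{eq:analytic}.
\item Differences of the monomials of $Q_0$ and $B_0$, telescoped factor by factor. In each monomial $\sum(j_i-1)\le2m+1$, and all $j_i\le2m+1$: in $Q_0$ because $r\ge2$, in $B_0$ because $\sum(j_i-1)\le2m$. A difference of coefficients $a$ gives at most $C_\Gamma(\|v\|+\|v_1\|)D^{\frac{2m+1}{2m+2}}$, and a difference of factors $b_l$ at most $C_\Gamma\|v\|D^{\frac{2m+1}{2m+2}}$. A difference $u_j-U_j=v_j$, $2\le j\le2m+1$, leaves for the other factors at most the power $D^{\frac{2m+1-(j-1)}{2m+2}}$ and gives at most $C_\Gamma\|v_j\|D^{1-\frac j{2m+2}}$.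
\end{itemize}
Since $D\ge1$ and $\|v_j\|\le\|v\|^{1-\frac j{2m+2}}\|v_{2m+2}\|^{\frac j{2m+2}}$, every term after the first is bounded by a sum of finitely many expressions
\[
C_\Gamma\bigl(D\|v\|\bigr)^{1-\frac j{2m+2}}\|v_{2m+2}\|^{\frac j{2m+2}},\qquad0\le j\le2m+1 ,
\]
and by Young's inequality each of these is at most $\eta\|v_{2m+2}\|+C_{\Gamma,\eta}D\|v\|$ for any $\eta>0$. With $\eta$ small, $\|R(u)-R(U)\|\le\frac12\|v_{2m+2}\|+C_\Gamma D\|v\|$. Summing \eqref{eq:fourier} for $v$ over all $n$ and integrating,
\[
\|v(t)\|+\int_0^t\|v_{2m+2}\|\le\|v(0)\|+\int_0^t\|R(u)-R(U)\| .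
\]
Hence $\|v(t)\|\le\|v(0)\|+C_\Gamma\int_0^tD\|v\|$, and Gronwall's inequality with $\int_0^\tau D\le C_\Gamma$ finishes the proof.
\end{proof}

\subsection{One time step}

\begin{proposition}\label{prop:step}
There are $\tau\in(0,1]$ and $c_0>0$, depending only on $m$ and on an upper bound $K$ for $\|\kappa^{(i)}\|$, $i\le2m+2$, such that for every smooth $u_0$ with $\|u_0'\|\le\delta_0$ and $\|u_0\|\le c_0$, equation \eqref{eq:graph} has a smooth solution on $[0,\tau]$ with $u(0)=u_0$ that satisfies \textup{(H)}. It is the only one satisfying \textup{(H)}, and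
\begin{equation}\label{eq:ubound}
\|u(t)\|\le\|u_0\|+C_\Gamma t^{1/(2m+2)} .
\end{equation}
Let $U$ be the solution with $U(0)=0$. Let $u_0^N$ be smooth with $\|(u_0^N)'\|\le\delta_0$ and $\|u_0^N\|\to0$, and for $N$ large let $u^N$ be the solution starting from $u_0^N$. Then $u^N\to U$ in $C^\infty$, uniformly for $t\in[\varepsilon,\tau]$, for every $\varepsilon\in(0,\tau]$. If moreover $u_0^N\to0$ in $C^\infty$, the convergence is uniform on $[0,\tau]$.
\end{proposition}

\begin{proof}
\emph{Existence.} Let $c_0=\min\bigl(\frac12,\frac{\delta_0}{1+K}\bigr)$. Choose $\tau\in(0,1]$ such that $C_\Gamma\tau\le\frac{\delta_0}2$ and $C_\Gamma\tau^{1/(2m+2)}\le\min\bigl(\frac14,\frac{\delta_0}{2(1+K)}\bigr)$, with the constants of Lemma~\ref{lem:apriori}(a),(b). Let $\tau^*$ be the supremum of the times $\tau'\le\tau$ such that a smooth solution with (H) exists on $[0,\tau']$. The function $u_0$ satisfies (H) with strict inequalities, so $\tau^*>0$ by Lemma~\ref{lem:graphflow}(ii). By Lemma~\ref{lem:diff} the solutions for different $\tau'$ agree; this also gives the uniqueness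 claim. On $[0,\tau^*)$, Lemma~\ref{lem:apriori}(a),(b) improves (H) to
\[
\|u_x\|\le\tfrac32\delta_0,\qquad\|\kappa u\|\le K\Bigl(\tfrac{\delta_0}{1+K}+\tfrac{\delta_0}{2(1+K)}\Bigr)\le\tfrac32\delta_0,\qquad\|u\|\le\tfrac34 .
\]
By Lemma~\ref{lem:apriori}(c) from $t_0=0$, first with $J=1$ and then with $J\ge2$, all derivatives stay bounded. So $u$ extends smoothly to $[0,\tau^*]$, with (H) strict. If $\tau^*<\tau$, then Lemma~\ref{lem:graphflow}(ii) at time $\tau^*$, with the gluing argument of Lemma~\ref{lem:cont}(b), extends the solution beyond $\tau^*$ with (H), a contradiction. So $u$ exists on $[0,\tau]$, and \eqref{eq:ubound} is Lemma~\ref{lem:apriori}(b).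

\emph{Uniform smoothing.} Fix $\varepsilon\in(0,\tau]$. By Lemma~\ref{lem:apriori}(a), $\int_0^\tau\|u_{2m+3}\|\le C_\Gamma$, so there is $s_1\in(0,\varepsilon/2)$ with $\|u_{2m+3}(s_1)\|\le C_\Gamma/\varepsilon$. By \eqref{eq:interp} $\|u_2(s_1)\|\le C$, and part (c) with $J=1$ bounds $\sup_{[s_1,\tau]}\|u_2\|$. Now suppose that, for some $i\ge1$, a time $s_i$ with $s_1\le s_i<\varepsilon(1-2^{-i})$ is found such that $\|u_{1+i(2m+2)}(s_i)\|\le C$; for $i=1$ this is so. Part (c) with $J=i(2m+2)$ bounds $\sup_{[s_i,\tau]}\|u_{1+i(2m+2)}\|$ and $\int_{s_i}^\tau\|u_{1+(i+1)(2m+2)}\|$. The latter bound yields a time $s_{i+1}\in\bigl(\varepsilon(1-2^{-i}),\varepsilon(1-2^{-i-1})\bigr)$ with $\|u_{1+(i+1)(2m+2)}(s_{i+1})\|\le C$. So, using \eqref{eq:interp} for the intermediate orders, every $\|u_j\|$ is bounded on $[\varepsilon,\tau]$ by a constant depending only on $j,\varepsilon,m,\Gamma_0$. If $u_0$ ranges over a set bounded in $C^\infty$, part (c) with $t_0=0$ gives such bounds on $[0,\tau]$.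

\emph{Convergence.} Let $v=u^N-U$. By Lemma~\ref{lem:diff}, $\|v(t)\|\le C_\Gamma\|u_0^N\|\to0$ uniformly on $[0,\tau]$. Since $\|v_j\|\le\|v\|^{1/2}\|v_{2j}\|^{1/2}$ and $\|v_{2j}\|$ is bounded on the interval in question, all $\|v_j\|\to0$ uniformly there.
\end{proof}

\section{Following the reference flow}\label{sec:prop}

Proposition~\ref{prop:step} covers a short time. At its end the perturbed curve is $C^\infty$-close to the reference flow, and we may start again with the current reference curve. For this we need two elementary facts.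

\begin{lemma}\label{lem:facts}
\textup{(a)} Let $X(\cdot,t)$, $t\in I$ compact, be closed immersions depending smoothly on $(x,t)$, and let $X^N(\cdot,t)\to X(\cdot,t)$ in $C^\infty$, uniformly in $t\in I$. Then $\sup_Id_j(X^N(t),X(t))\to0$ for all $j$.
\textup{(b)} Let $c$ be a unit-speed closed immersion on $\mathbf R/\ell\mathbf Z$ with normal $\mathbf n$, and let $c^N\to c$ in $C^\infty(\mathbf R/\ell\mathbf Z)$. Then for $N$ large $c^N$ is, up to reparametrization, a normal graph $c+h\,\mathbf n$ of a function $h$ that tends to $0$ in $C^\infty$ as $N\to\infty$.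
\end{lemma}

\begin{proof}
(a) The normalized arclength functions of $X^N$, measured from $x=0$, converge in $C^\infty$ to those of $X$, uniformly in $t$, and their first derivatives are bounded below by a positive constant. So their inverses converge as well, and hence the constant-speed parametrizations do.

(b) Let $\Phi(x,h)=c(x)+h\,\mathbf n(x)$. By the inverse function theorem and compactness there are $\epsilon,\epsilon'>0$ such that for every $x$ the map $\Phi$ is a diffeomorphism from the box $(x-2\epsilon,x+2\epsilon)\times(-2\epsilon,2\epsilon)$ onto a set containing the ball of radius $\epsilon'$ about $c(x)$. Let $\Psi_x$ be the inverse on this ball. For $N$ large put $(\sigma^N,h^N)(x)=\Psi_x(c^N(x))$. This is within $\epsilon$ of $(x,0)$ for all $x$. So if $|x'-x|$ is small, independently of $N$, then $(\sigma^N,h^N)(x')$ lies in the box about $x$ and equals $\Psi_x(c^N(x'))$, since $\Phi$ is injective there. Hence $(\sigma^N,h^N)$ is smooth, and it tends to $(x,0)$ in $C^\infty$ because $\Psi_x\circ c^N\to\Psi_x\circ c$ near $x$. For $N$ large $\sigma^N$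 is a diffeomorphism, and $c^N=\Phi(\sigma^N,h^N)$ is a reparametrization of the graph of $h^N\circ(\sigma^N)^{-1}\to0$.
\end{proof}

\begin{proposition}\label{prop:follow}
Let $\Gamma$ be the solution on $[0,T_\Gamma)$ starting from a smooth closed immersed curve $\Gamma_0$, unit-speed on $\mathbf R/\ell\mathbf Z$, and let $u_0^N$ be smooth with $\|(u_0^N)'\|\le\delta_0(m)$ and $\|u_0^N\|\to0$. Let $\gamma^N$ be the solution starting from $\Gamma_0+u_0^N\mathbf n$. For all $0<\varepsilon<t_1<T_\Gamma$ and all $j$: for $N$ large $\gamma^N$ exists on $[0,t_1]$, and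
\[
\sup_{[\varepsilon,t_1]}d_j(\gamma^N(t),\Gamma(t))\to0 .
\]
If $\Gamma(t)$ is embedded for all $t\in[0,t_1]$, then for $N$ large $\gamma^N(t)$ is embedded for all $t\in[0,t_1]$.
\end{proposition}

\begin{proof}
On $[0,t_1]$ the lengths of $\Gamma(t)$ lie in a compact subset of $(0,\infty)$, and the functions $\partial_s^ik$ are bounded. Hence the Wiener norms of $\partial_s^ik$, $i\le2m+2$, in the arclength parameter, are bounded by some $K$ for all $t\in[0,t_1]$. So Proposition~\ref{prop:step} applies with the reference curve $\Gamma(t)$ for every $t\in[0,t_1]$, with common $\tau,c_0$. Choose $0=r_0<r_1<\dots<r_P=t_1$ with $r_{i+1}-r_i\le\tau$.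

\emph{First step.} By Proposition~\ref{prop:step} with reference curve $\Gamma_0$ and Lemma~\ref{lem:graphflow}(i), for $N$ large $\gamma^N$ exists on $[0,r_1]$ and is there, up to reparametrization, the graph of $u^N$ over $\Gamma_0$; likewise $\Gamma$ is the graph of $U$. For $0<\varepsilon'\le r_1$ the graphs converge in $C^\infty$ as parametrized curves, uniformly on $[\varepsilon',r_1]$, and Lemma~\ref{lem:facts}(a) gives convergence in $d_j$.

\emph{Later steps.} Let $1\le i<P$, and suppose that, in suitable parametrizations, $\gamma^N(r_i)\to\Gamma(r_i)$ in $C^\infty$; for $i=1$ we have just seen this. By a fixed change of parameter we may let $\Gamma(r_i)$ have unit speed. By Lemma~\ref{lem:facts}(b), $\gamma^N(r_i)$ is, for $N$ large, up to reparametrization the normal graph over $\Gamma(r_i)$ of a function tending to $0$ in $C^\infty$. So Proposition~\ref{prop:step} with reference curve $\Gamma(r_i)$ applies in its last form. As before it gives existence on $[r_i,r_{i+1}]$, uniform convergence in $d_j$ on this interval, and the induction hypothesis at $r_{i+1}$.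

\emph{Embeddedness.} Let $h_0>0$ be such that $\Phi(x,h)=\Gamma_0(x)+h\,\mathbf n(x)$ is injective on $\mathbf R/\ell\mathbf Z\times[-h_0,h_0]$. By \eqref{eq:ubound} there is $\varepsilon_0\in(0,r_1]$ such that, for $N$ large, $|u^N|\le h_0$ on $[0,\varepsilon_0]$. So $\gamma^N(t)$ is embedded for $t\le\varepsilon_0$. Suppose that for infinitely many $N$ some $\gamma^N(t_N)$, $t_N\in[\varepsilon_0,t_1]$, is not embedded. For a subsequence $t_N\to t_*$. Since $\Gamma(t_N)\to\Gamma(t_*)$ in $C^\infty$ and $d_1(\gamma^N(t_N),\Gamma(t_N))\to0$ by the convergence already proved, suitable constant-speed parametrizations $c_N$ of $\gamma^N(t_N)$ converge in $C^1$ to a constant-speed parametrization $c$ of $\Gamma(t_*)$. Let $c_N(x_N)=c_N(y_N)$, $x_N\ne y_N$, and pass to convergent subsequences. If the limits of $x_N$ and $y_N$ differ, $c$ has a double point. If they agree, then $0=\int_0^1c_N'(y_N+\sigma(x_N-y_N))\,d\sigma$ (with representatives such that $x_N-y_N\to0$), and in the limit $c'$ vanishes at a point. Both are impossible.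
\end{proof}

\section{Ripples, and proofs of the theorems}\label{sec:proofs}

Let $\mu=\mu(\delta_0)>1$, with $\mu(\cdot)$ from \eqref{eq:mu}; it depends only on $m$. On a curved reference curve a pure cosine changes the area slightly. We correct this by adding a small constant, which does not affect the slope.

\begin{proposition}\label{prop:ripple}
Let $\Gamma_0$ be an embedded curve of length $\ell$ and area $A$, unit-speed on $\mathbf R/\ell\mathbf Z$. For every $L_1\in[\ell,\mu\ell)$ there are, for $N$ large, smooth functions $u_0^N$ with $\|(u_0^N)'\|\le\delta_0$ and $\|u_0^N\|\to0$ such that the curves $\Gamma_0+u_0^N\mathbf n$ are embedded, with length exactly $L_1$ and area exactly $A$.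
\end{proposition}

\begin{proof}
For $a\in[0,\delta_0]$ and $b\in\mathbf R$ let
\[
w=w_{N,a}(x)=\frac{a\ell}{2\pi N}\cos\frac{2\pi Nx}\ell,\qquad u=w+b,\qquad\|u_x\|=a\le\delta_0,\qquad\|w\|=\frac{a\ell}{2\pi N} .
\]

\emph{Area.} The curves $\Gamma_0+\lambda u\,\mathbf n$, $\lambda\in[0,1]$, move as $\lambda$ increases with normal velocity $u\langle\mathbf n,\nu\rangle$, and $\langle\mathbf n,\nu\rangle\,ds=(1-\lambda\kappa u)\,dx$ by \eqref{eq:k}. So the signed area of $\Gamma_0+u\,\mathbf n$ is $A-\int_0^\ell u\,dx+\frac12\int_0^\ell\kappa u^2\,dx$, provided $|\kappa u|<1$. Since $\int w=0$ and $\int\kappa=2\pi$, this equals $A+G_N(a,b)$ with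
\[
G_N(a,b)=-\ell b+\pi b^2+b\int_0^\ell\kappa w\,dx+\frac12\int_0^\ell\kappa w^2\,dx .
\]
Let $|b|\le b_*$, where $b_*\in\bigl(0,\frac\ell{8\pi}\bigr]$ is so small that $|\kappa|b_*\le\frac12$. For $N$ large, uniformly in $a$, we have $|\kappa u|<1$ and $|\int\kappa w|\le\frac\ell4$, so $\partial_bG_N=-\ell+2\pi b+\int\kappa w\le-\frac\ell2$, while $|G_N(a,0)|\le CN^{-2}<\frac\ell2b_*$. Hence there is exactly one zero $b=b_N(a)$ of $G_N(a,\cdot)$ in $[-b_*,b_*]$. It satisfies $|b_N(a)|\le\frac{2C}\ell N^{-2}$, it is continuous in $a$ by the implicit function theorem, and $b_N(0)=0$.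

\emph{Length.} From now on $u=w_{N,a}+b_N(a)$, so $\|u\|=O(\frac1N)$ uniformly in $a$. Let $L_N(a)$ be the length of $\Gamma_0+u\,\mathbf n$. By the triangle inequality in $\mathbf R^2$, $\bigl|\sqrt{(1-\kappa u)^2+u_x^2}-\sqrt{1+u_x^2}\bigr|\le|\kappa u|$. Therefore, uniformly in $a$,
\[
L_N(a)=\int_0^\ell\sqrt{1+a^2\sin^2\frac{2\pi Nx}\ell}\,dx+O\Bigl(\frac1N\Bigr)=\mu(a)\ell+O\Bigl(\frac1N\Bigr).
\]
The function $L_N$ is continuous, $L_N(0)=\ell\le L_1$, and $L_N(\delta_0)\to\mu\ell>L_1$. So for $N$ large there is $a_N\in[0,\delta_0]$ with $L_N(a_N)=L_1$. Put $u_0^N=w_{N,a_N}+b_N(a_N)$.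

\emph{Embeddedness.} For $N$ large the graph lies in an embedded tubular neighborhood of $\Gamma_0$, in which normal graphs are embedded. Its signed area is $A>0$, so it is positively oriented.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $L_0=\sqrt{4\pi}$, take the round circle of area $1$, which is stationary. Otherwise choose $\sqrt{4\pi}=\ell_0<\ell_1<\dots<\ell_K=L_0$ with $\ell_{i+1}<\mu\ell_i$. This is possible because $\mu>1$ depends only on $m$. We construct embedded curves $\gamma_0^{(i)}$, $0\le i\le K$, of area $1$ and length $\ell_i$, with $\gamma_0^{(i+1)}$ uniformly $\rho/K$-close to $\gamma_0^{(i)}$, such that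
\begin{equation}\label{eq:star}
\text{the solution }\gamma^{(i)}\text{ from }\gamma_0^{(i)}\text{ exists and is embedded on }[0,1],\text{ and }E(\gamma^{(i)}(1))<\eta_0 ,
\end{equation}
with $\eta_0$ from Proposition~\ref{prop:circle}. Let $\gamma_0^{(0)}$ be the round circle of area $1$; then $E=0$. Given $\gamma_0^{(i)}$ with \eqref{eq:star}, its maximal time is greater than $1$ by Lemma~\ref{lem:cont}(b). Apply Proposition~\ref{prop:ripple} with $\Gamma_0=\gamma_0^{(i)}$ and $L_1=\ell_{i+1}$, and then Proposition~\ref{prop:follow} with $t_1=1$, $\varepsilon=\frac12$ and $j=3$. For $N$ large the solution $\gamma^N$ from $\Gamma_0+u_0^N\mathbf n$ exists and is embedded on $[0,1]$, and $d_3(\gamma^N(1),\gamma^{(i)}(1))\to0$. The turning number of $\gamma^N(1)$ is $1$, because it is $1$ at time $0$ and constant in time. By continuity of $E$ with respect to $d_3$, $E(\gamma^N(1))<\eta_0$ for $N$ large. Since also $\sup|u_0^N|\to0$, we may put $\gamma_0^{(i+1)}=\Gamma_0+u_0^N\mathbf n$ for a sufficiently large $N$.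

The curve $\gamma_0=\gamma_0^{(K)}$ has area $1$ and length $L_0$ and is uniformly $\rho$-close to the round circle. By \eqref{eq:star} its solution is embedded on $[0,1]$, and Proposition~\ref{prop:circle}, applied from time $1$ on, shows that it is immortal, embedded and converges exponentially in $C^\infty$ to a round circle.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:shadow}]
If $L_1=L(\Gamma_0)$, take $\gamma_0=\Gamma_0$. Otherwise choose $L(\Gamma_0)=\ell_0<\dots<\ell_K=L_1$ with $\ell_{i+1}<\mu\ell_i$ and apply Propositions~\ref{prop:ripple} and~\ref{prop:follow} $K$ times, starting from $\Gamma_0$. Each time choose $N$ so large that the new solution exists on $[0,t_1]$ (hence beyond $t_1$, by Lemma~\ref{lem:cont}(b)), that consecutive initial curves are uniformly $\rho/K$-close, and that $\sup_{[\varepsilon,t_1]}d_j$ between consecutive solutions is less than $\rho/K$. The areas do not change, the last length is $L_1$, and the triangle inequality gives the claim.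
\end{proof}

\begin{remark}
The order of choices is essential. The slope threshold $\delta_0$, and with it the gain $\mu$ and the number $K$ of ripples, is fixed first and depends only on $m$ and the lengths. The wave number $N$ of each ripple is chosen last, depending on the curve already constructed; it compensates for the large constants $C_\Gamma$ of that curve.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Miura}
Tatsuya Miura, \emph{Asymptotic circularity of immortal area-preserving curvature flows}, arXiv:2410.06183 (2024).
\end{thebibliography}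

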